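# Associated primes of local cohomology over local rings of dimension four

All rings are commutative and Noetherian. For an ideal $\mathfrak a$ of a ring $A$ and an $A$-module $M$, let $\Gamma_{\mathfrak a}(M)$ be the set of elements killed by some power of $\mathfrak a$. The local cohomology modules $H^i_{\mathfrak a}(M)$ are the values of the right derived functors of $\Gamma_{\mathfrak a}$. A prime $P$ is associated to a module $H$ if $P=\operatorname{ann}(h)$ for some $h\in H$. A finitely generated module has finitely many associated primes, but $H^i_{\mathfrak a}(M)$ is usually not finitely generated. For instance $H^1_{(x)}(K[x])=K[x,x^{-1}]/K[x]$ is not, since every finitely generated submodule is killed by a power of $x$; still, its only associated prime is $(x)$. So one asks: when is $\operatorname{Ass}H^i_{\mathfrak a}(M)$ finite?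

## 1. Localizing and slicing two hypersurfaces

The problem comes from Anurag K. Singh and Irena Swanson, "Associated primes of local cohomology modules and of Frobenius powers", arXiv:math/0406357 (2004). Three facts are quoted with it. Let $K$ be any field.

1. The four-dimensional, non-local domain $S=K[t,u,v,x,y]/(u^2x^2+tuxvy+v^2y^2)$ has the property that $H^2_{(x,y)}(S)$ has infinitely many associated primes.
2. Let $R=K[s,t,u,v,x,y]/(su^2x^2+tuxvy+sv^2y^2)$ and $\mathfrak m=(s,t,u,v,x,y)R$. Then $R_{\mathfrak m}$ is local of dimension five, and $H^2_{(x,y)}(R_{\mathfrak m})$ has infinitely many associated primes.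
3. (Marley) If $T$ is local of dimension less than four, then every $H^i_{\mathfrak a}(T)$ has only finitely many associated primes.

Between these lies one case: does there exist a local ring $T$ of dimension exactly four, an ideal $\mathfrak a$ and an $i\ge 0$ such that $\operatorname{Ass}H^i_{\mathfrak a}(T)$ is infinite?

The answer one would first guess is yes. The bad behavior already appears in dimension four for $S$, and it survives in a local ring of dimension five. So one would localize $S$ at a suitable maximal ideal, or cut $R_{\mathfrak m}$ by one equation. Let us test this. We use the following standard facts.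

* Every element of $H^i_{\mathfrak a}(M)$ is killed by a power of $\mathfrak a$. The functor $H^i_{\mathfrak a}$ depends only on $\sqrt{\mathfrak a}$ and commutes with direct limits.
* Flat base change: $H^i_{\mathfrak a}(M)\otimes_AB\cong H^i_{\mathfrak aB}(M\otimes_AB)$ if $B$ is flat over $A$.
* If $M$ is a module over an $A$-algebra $B$, then $H^i_{\mathfrak a}(M)=H^i_{\mathfrak aB}(M)$. If $I$ kills $M$, then $H^i_{\mathfrak a}(M)=H^i_{\mathfrak a+I}(M)$.
* $H^i_{\mathfrak a}=0$ on all $A$-modules if $i>\dim A$ (Grothendieck vanishing), or if $\sqrt{\mathfrak a}$ is the radical of an ideal with fewer than $i$ generators.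

**Test 1: localizations of $S$.** Let $H=H^2_{(x,y)}(S)$. In $S_u$ we can divide by $u^2$, and $x^2=-(tvu^{-1}xy+v^2u^{-2}y^2)\in (y)$. So $\sqrt{(x,y)S_u}=\sqrt{yS_u}$ and $H_u=H^2_{(y)}(S_u)=0$. By symmetry $H_v=0$. Hence every $P\in\operatorname{Ass}H$ contains $u$ and $v$, and also $x$ and $y$. Now $S/(u,v,x,y)=K[t]$, so $P$ is either the prime $(u,v,x,y)$, of height $3$, or one of the maximal ideals $(u,v,x,y,p(t))$ with $p$ irreducible, of height $4$. Infinitely many of these maximal ideals are associated, but a localization $S_{\mathfrak n}$ at a prime sees at most one of them. So $H^2_{(x,y)}(S_{\mathfrak n})$ has at most two associated primes, and the guess fails here.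

**Test 2: the slice $s=t$.** Let $D=K[t,u,v,x,y]_{(t,u,v,x,y)}$, $g=u^2x^2+uvxy+v^2y^2$ and $T=D/(tg)$, a four-dimensional local ring with maximal ideal $\mathfrak m_T$. Let $P\in\operatorname{Ass}H^2_{(x,y)}(T)$; it contains $x,y$. If $u,v\in P$, then since $T/(u,v,x,y)T=K[t]_{(t)}$, either $P=(u,v,x,y)T$ or $P=\mathfrak m_T$. Otherwise we may assume $u\notin P$ by symmetry. Multiplication by $t$ gives an exact sequence
$$0\to D/(g)\xrightarrow{\ t\ } D/(tg)\to D/(t)\to 0 .$$
Invert $u$. As in Test 1, $x^2\in(y)$ in $(D/g)_u$, so $H^2_{(x,y)}$ and $H^3_{(x,y)}$ of $(D/g)_u$ vanish and $H^2_{(x,y)}(T)_u\cong H^2_{(x,y)}(D/t)_u$. Thus $P$ is an associated prime of $H^2_{(x,y)}(E)$ with $E=D/(t)$, a domain in which $x,y$ is a regular sequence. The submodule of $H^2_{(x,y)}(E)$ killed by $(x,y)$ is isomorphic to $\operatorname{Ext}^2_E(E/(x,y),E)\cong E/(x,y)$, a domain. An element with annihilator $P\ni x,y$ lies in this submodule, so $P=(t,x,y)T$. At most three associated primes: the guess fails again.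

**Test 3: counting heights.** Let $T$ be local of dimension $d$ with maximal ideal $\mathfrak m$. If $P\in \operatorname{Ass}H^i_{\mathfrak a}(T)$, then $H^i_{\mathfrak a}(T_P)\ne0$, so $\operatorname{ht}P\ge i$. For $i=d$ only $\mathfrak m$ is possible. For $i=0$ the module is finitely generated, and for $i=1$ finiteness follows from Lemma 5 below. So $d\le2$ is settled. For $d=3$ only the height-two primes in $\operatorname{Ass}H^2$ need work. For $d=4$ the work is with primes of height $2$ and $3$ in $\operatorname{Ass} H^2$, and of height $3$ in $\operatorname{Ass}H^3$.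

Test 1 is suggestive: the infinite family in $S$ sits at height four. If height at most three never allows an infinite family, then a four-dimensional local ring, which has just one prime of height four, is safe. This is what happens; the guess was wrong.

## 2. Finiteness at the primes with $\dim M_P\le3$

For a finitely generated module $M$ and $P\in\operatorname{Supp}M$, $\dim M_P$ is the dimension of the $A_P$-module $M_P$; for $M=A$ it is $\operatorname{ht}P$.

The word excellent has its usual meaning (EGA, Matsumura). The properties we use are these.

* Finitely generated algebras over an excellent ring, and their localizations, are excellent. Fields and complete local rings are excellent. So $K[x_1,\dots,x_n]/I$ is excellent.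
* An excellent ring is universally catenary.
* If $D$ is a reduced excellent ring, its normalization is finite over $D$.
* If $R$ is an excellent local ring, the fibers of $R\to\hat R$ are geometrically regular.

**Theorem 1.** Let $T$ be a local ring, $M$ a finitely generated $T$-module with $\dim M\le 4$, and $\mathfrak a\subseteq T$ an ideal. Then $\operatorname{Ass}H^i_{\mathfrak a}(M)$ is finite for all $i$.

In particular, with $M=T$ of dimension four: there is no local ring $T$ of dimension four with an ideal $\mathfrak a$ and an $i\ge0$ such that $\operatorname{Ass}H^i_{\mathfrak a}(T)$ is infinite.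

**Theorem 2.** Let $A$ be a ring which is local (of any dimension) or excellent. Let $M$ be a finitely generated $A$-module, $\mathfrak a$ an ideal, $i\ge0$. Then
$$\{P\in\operatorname{Ass}H^i_{\mathfrak a}(M):\dim M_P\le 3\}$$
is finite. In particular, $\operatorname{Ass} H^i_{\mathfrak a}(M)$ is finite if $A$ is semilocal and $\dim M\le 4$, or if $A$ is excellent and $\dim M\le 3$.

**Theorem 3.** The following hold; the proof uses facts 1 and 2 of Section 1.

* (a) For every $d\ge5$ there is a $d$-dimensional local ring with a local cohomology module having infinitely many associated primes.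
* (b) For every $d\ge 4$ there is a $d$-dimensional excellent ring with this property.
* (c) "$\le3$" in Theorem 2 cannot be replaced by "$\le 4$", either for local or for excellent rings.

## 3. Covering the support by open sets

Why should three be the right number? Suppose every prime $Q$ with $\dim M_Q\le2$ has an open neighborhood in which there are only finitely many associated primes. The uncovered primes form a closed set, and those with $\dim M_P=3$ are minimal in it. A closed set has finitely many minimal elements. So the main work is the following statement about primes of dimension at most *two*.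

**Proposition 4.** Let $A$ be excellent, $M$ finitely generated, $\mathfrak a$ an ideal, $Q\in\operatorname{Supp}M$ with $\dim M_Q\le2$. Then there is $f\in A\setminus Q$ such that $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f$ is a finitely generated $A_f$-module for all $i$. In particular $\operatorname{Ass}_{A_f}H^i_{\mathfrak a}(M_f)$ is finite for all $i$.

The module $\operatorname{Hom}_A(A/\mathfrak a,H)$ is the submodule of elements of $H$ killed by $\mathfrak a$. If every element of $H$ is killed by a power of $\mathfrak a$, then
$$\operatorname{Ass}H=\operatorname{Ass}\operatorname{Hom}_A(A/\mathfrak a,H). \tag{1}$$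
Indeed, if $P=\operatorname{ann}(h)$, then $\mathfrak a^n\subseteq P$ for some $n$, so $\mathfrak a\subseteq P$ and $\mathfrak ah=0$. This gives the second sentence of Proposition 4 from the first.

**Proof of Theorem 2 for excellent $A$, given Proposition 4.** Let $H=H^i_{\mathfrak a}(M)$; we have $\operatorname{Ass}H\subseteq\operatorname{Supp}M$. For each $Q\in\operatorname{Supp}M$ with $\dim M_Q\le 2$ take $f_Q$ as in Proposition 4, and let $W$ be the union of the sets $D(f_Q)\cap\operatorname{Supp}M$. It is open in the Noetherian space $\operatorname{Supp}M$, so finitely many of these sets cover it. The primes of $\operatorname{Ass}H$ in $D(f_Q)$ correspond to $\operatorname{Ass}_{A_{f_Q}}H_{f_Q}$, a finite set. Hence $\operatorname{Ass}H\cap W$ is finite.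

Let $Z=\operatorname{Supp}M\setminus W$, a closed set. Every $P\in Z$ has $\dim M_P\ge 3$, since otherwise $P\in D(f_P)\cap\operatorname{Supp}M\subseteq W$. If $P\in Z$ and $\dim M_P=3$, then $P$ is a minimal element of $Z$: a prime $P'\subsetneq P$ in $Z$ would have $\dim M_{P'}\le 2$. Since $Z$ has finitely many minimal elements, only finitely many $P\in Z$ have $\dim M_P\le3$. $\square$

**Proof of Theorem 2 for local $A$, given the excellent case.** The purpose is to pass to the completion $\hat A$, which is complete local, hence excellent. Put $\hat M=M\otimes_A\hat A$. By flatness $H^i_{\mathfrak a}(\hat M)=H^i_{\mathfrak a}(M)\otimes_A\hat A$, and (Matsumura, Thm. 23.2)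
$$\operatorname{Ass}H^i_{\mathfrak a}(\hat M)=\bigcup_{P\in\operatorname{Ass}H^i_{\mathfrak a}(M)}\operatorname{Ass}(\hat A/P\hat A).$$
For $P\in\operatorname{Ass}H^i_{\mathfrak a}(M)$ with $\dim M_P\le3$ choose a minimal prime $\hat P$ of $P\hat A$. By going down for the flat map $A/P\to\hat A/P\hat A$, $\hat P\cap A=P$. Also $\hat P\in\operatorname{Ass}(\hat A/P\hat A)\subseteq\operatorname{Ass}H^i_{\mathfrak a}(\hat M)$. The fiber ring $\hat A_{\hat P}/P\hat A_{\hat P}$ has dimension $0$, so the dimension formula for flat local maps (Matsumura, Thm. 15.1), applied to $A/\operatorname{Ann}M$ and its completion $\hat A/\operatorname{Ann}\hat M$, gives $\dim\hat M_{\hat P}=\dim M_P\le 3$. The map $P\mapsto\hat P$ is injective because $\hat P\cap A=P$, and it lands in a set which is finite by the excellent case. $\square$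

**The particular cases, and Theorem 1.** If $A$ is excellent and $\dim M\le 3$, then all $P\in\operatorname{Supp}M$ have $\dim M_P\le3$. If $A$ is local with maximal ideal $\mathfrak m$ and $\dim M\le4$, then all $P\in\operatorname{Supp}M$ other than $\mathfrak m$ have $\dim M_P\le 3$, so $\operatorname{Ass}H^i_{\mathfrak a}(M)$ is finite; this is Theorem 1. If $A$ is semilocal and $\dim M\le4$, every associated prime is contained in one of the finitely many maximal ideals $\mathfrak n$ and gives an associated prime of $H^i_{\mathfrak a}(M_{\mathfrak n})$, so the local case suffices. $\square$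

Everything except Theorem 3 is now reduced to Proposition 4. The number two in it is needed. In $S$ take $Q=(u,v,x,y)$, of height three. If $f\notin Q$, then $f$ has nonzero image in $S/Q=K[t]$, so $D(f)$ contains all but finitely many of the maximal ideals $(u,v,x,y,p(t))$. By Test 1 and fact 1, infinitely many of these are in $\operatorname{Ass} H^2_{(x,y)}(S)$. So the conclusion of Proposition 4 fails at this $Q$.

## 4. Two situations: affine complements, and $V(\mathfrak a)=V(q)$

Let $Q$ be as in Proposition 4. In degrees $0$ and $1$ there is nothing to do, by the next lemma. In higher degrees there are two situations in which we can win.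

**Lemma 5.** Let $M$ be finitely generated over $A$. If $H^j_{\mathfrak a}(M)$ is finitely generated for all $j<i$, then $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))$ is finitely generated. In particular it is always finitely generated for $i=0,1$.

*Proof.* Any homomorphism from $A/\mathfrak a$ to a module has image in its $\mathfrak a$-torsion, so $\operatorname{Hom}(A/\mathfrak a,\Gamma_{\mathfrak a}(-))=\operatorname{Hom}(A/\mathfrak a,-)$. Since $\Gamma_{\mathfrak a}$ preserves injectives, there is a spectral sequence
$$E_2^{p,q}=\operatorname{Ext}^p_A(A/\mathfrak a,H^q_{\mathfrak a}(M))\Longrightarrow\operatorname{Ext}_A^{p+q}(A/\mathfrak a,M).$$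
The term $E_\infty^{0,i}$ is a quotient of $\operatorname{Ext}^i_A(A/\mathfrak a,M)$, hence finitely generated. No nonzero differential arrives at position $(0,i)$, so for $r\ge2$
$$E_{r+1}^{0,i}=\ker\big(E_r^{0,i}\to E_r^{r,i-r+1}\big).$$
The target is a subquotient of $\operatorname{Ext}^r(A/\mathfrak a,H^{i-r+1}_{\mathfrak a}(M))$, which is finitely generated because $i-r+1<i$ (and is $0$ if $i-r+1<0$). So $E_r^{0,i}/E_{r+1}^{0,i}$ is finitely generated, and if $E_{r+1}^{0,i}$ is finitely generated, so is $E_r^{0,i}$. As $E_r^{0,i}=E_\infty^{0,i}$ for large $r$, descending induction shows that $E_2^{0,i}=\operatorname{Hom}(A/\mathfrak a,H^i_{\mathfrak a}(M))$ is finitely generated. For $i=0$ there is no hypothesis, and for $i=1$ note $H^0_{\mathfrak a}(M)\subseteq M$. $\square$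

### Affine complements

For $U=\operatorname{Spec}A\setminus V(\mathfrak a)$ and an $A$-module $N$ we have $H^i_{\mathfrak a}(N)\cong H^{i-1}(U,\tilde N)$ for $i\ge2$. So if $U$ is affine, all $H^i_{\mathfrak a}$ with $i\ge 2$ vanish. Lemma 6 says that affineness at $Q$ spreads to a neighborhood. This is not a formal consequence of $H^2_{\mathfrak a}(A)_Q=0$, since $H^2_{\mathfrak a}(A)$ need not be finitely generated.

**Lemma 6.** Let $Q\in \operatorname{Spec}A$ and suppose $\operatorname{Spec}A_Q\setminus V(\mathfrak aA_Q)$ is affine. Then there is $f\in A\setminus Q$ such that $H^i_{\mathfrak a}(N)=0$ for all $i\ge2$ and all $A_f$-modules $N$.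

*Proof.* Let $\mathfrak a=(a_1,\dots,a_n)$, $U=\operatorname{Spec}A\setminus V(\mathfrak a)$ and $U_Q=U\times_{\operatorname{Spec}A}\operatorname{Spec}A_Q$. The $a_j$ have no common zero on the affine scheme $U_Q$, so they generate the unit ideal of its ring of functions: $1=\sum a_js_j$ with $s_j\in\Gamma(U_Q,\mathcal O)$. By flat base change $\Gamma(U_Q,\mathcal O)=\Gamma(U,\mathcal O)\otimes_AA_Q$, which is the direct limit of the rings $\Gamma(U,\mathcal O)\otimes_AA_f$ over $f\notin Q$. The finitely many $s_j$ and the one relation already exist at some stage: for some $f\notin Q$ we have $1=\sum a_js_j'$ with $s_j'\in\Gamma(U,\mathcal O)\otimes_AA_f=\Gamma(U_f,\mathcal O)$, where $U_f=U\cap D(f)$. The open sets $(U_f)_{a_j}=\operatorname{Spec}A_{fa_j}$ are affine, and the $a_j$ generate the unit ideal of $\Gamma(U_f,\mathcal O)$. So $U_f$ is affine (Hartshorne, *Algebraic Geometry*, Ex. II.2.17). Hence $H^i_{\mathfrak a}(N)\cong H^{i-1}(U_f,\tilde N)=0$ for $i\ge2$ and every $A_f$-module $N$. $\square$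

**Lemma 7.** Let $R$ be a local ring with $\dim R\le2$ and $\mathfrak a$ an ideal with $H^2_{\mathfrak a}(R)=0$. Then $\operatorname{Spec}R\setminus V(\mathfrak a)$ is affine.

*Proof.* Since $\dim R\le 2$, $H^3_{\mathfrak a}$ vanishes on all modules, so $H^2_{\mathfrak a}$ is right exact. It also commutes with direct sums. Applying it to a free presentation of $N$ gives $H^2_{\mathfrak a}(N)=H^2_{\mathfrak a}(R)\otimes_RN=0$ for all $N$. Put $U=\operatorname{Spec}R\setminus V(\mathfrak a)$. Every coherent sheaf $F$ on $U$ has the form $\tilde N|_U$ with $N$ finitely generated, so $H^1(U,F)=H^2_{\mathfrak a}(N)=0$. By Serre's criterion $U$ is affine. $\square$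

### The case $V(\mathfrak a)=V(q)$

At the other extreme, suppose that on the support of $L$ the ideal $\mathfrak a$ cuts out only $V(q)$. Then $H^i_{\mathfrak a}(L)=H^i_q(L)$, and to apply Lemma 5 with $i=2$ we need $H^1_q(L)$ to be finitely generated. This can fail: for $L=C=K[x]$ and $q=(x)$ the module $H^1_q(L)$ is not finitely generated. Here $\operatorname{ht}(q/p)=1$ for the unique associated prime $p=0$. Height two repairs this.

**Lemma 8.** Let $C$ be excellent, $q$ a prime, and $L$ a finitely generated $C$-module such that every $p\in\operatorname{Ass}L$ satisfies $p\subset q$ and $\operatorname{ht}(q/p)=2$. Then $H^1_q(L)$ is finitely generated.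

*Proof.* First we reduce to torsion-free modules over a domain. The primes in $\operatorname{Ass}L$ are pairwise incomparable: $p\subsetneq p'$ in $\operatorname{Ass}L$ would give $\operatorname{ht}(q/p)\ge\operatorname{ht}(q/p')+1=3$. So all of them are minimal in $\operatorname{Supp}L$, and each $L_p$ with $p\in\operatorname{Ass}L$ has finite length. We induct on $\lambda(L)=\sum_{p\in\operatorname{Ass}L}\operatorname{length}L_p$. The case $L=0$ is trivial. If $L\ne0$, pick $p\in\operatorname{Ass}L$ and put $L_1=\ker(L\to L_p/pL_p)$. Then $\operatorname{Ass}L_1\subseteq\operatorname{Ass}L$, so $L_1$ satisfies the hypothesis. Moreover $(L_1)_p=pL_p\subsetneq L_p$ by Nakayama, so $\lambda(L_1)<\lambda(L)$, and $H^1_q(L_1)$ is finitely generated by induction. The module $L'=L/L_1$ is a nonzero finitely generated submodule of a $\kappa(p)$-vector space, so it is a torsion-free module over the domain $D=C/p$. In the exact sequence $H^1_q(L_1)\to H^1_q(L)\to H^1_q(L')$ the middle term is finitely generated if the outer ones are. So it suffices to treat $L'$.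

Now we embed $L'$ in something of depth two. Let $\tilde D$ be the normalization of $D$, finite over $D$ because $D$ is excellent. A finitely generated torsion-free module over a domain embeds in a free module (clear denominators in $L'\otimes_D\operatorname{Frac}D$), so $L'\subseteq D^n\subseteq\tilde D^n$. Let $\tilde P\supseteq q\tilde D$ be a prime of $\tilde D$, lying over the prime $P\supseteq q/p$ of $D$. Since $D$ is universally catenary, and $\tilde D$ is finite over $D$ with the same fraction field, the dimension formula gives $\operatorname{ht}\tilde P=\operatorname{ht}P\ge\operatorname{ht}(q/p)=2$. A normal ring satisfies $(S_2)$, so $\operatorname{depth}\tilde D_{\tilde P}\ge 2$ for all such $\tilde P$. Hence the grade of $q\tilde D$ on $\tilde D$ is at least two, that is, $H^0_q(\tilde D)=H^1_q(\tilde D)=0$. The sequence $0\to L'\to\tilde D^n\to\tilde D^n/L'\to0$ yields $H^1_q(L')\cong H^0_q(\tilde D^n/L')$, a submodule of a finitely generated module. $\square$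

## 5. A nodal surface with one branch of each kind

A natural plan for $M=A$ is to sort the minimal primes $p\subseteq Q$ of $A$. Call $p$ of the second kind if $\dim A_Q/pA_Q=2$ and $\mathfrak aA_Q+pA_Q$ is $QA_Q$-primary, and of the first kind otherwise. Find a submodule $N\subseteq A$ living on the components of the first kind, with $A/N$ living on the others; kill $H^2_{\mathfrak a}(N)$ near $Q$ by Lemmas 7 and 6, and treat $A/N$ by Lemmas 8 and 5. The criterion for the vanishing of $H^2$ is the following theorem.

**Hartshorne–Lichtenbaum vanishing theorem (HLVT).** If $(R,\mathfrak m)$ is local of dimension $d$ and $\mathfrak a\subseteq\mathfrak m$, then $H^d_{\mathfrak a}(R)=0$ if and only if $\dim\hat R/(\mathfrak a\hat R+\mathfrak Q)>0$ for all primes $\mathfrak Q$ of $\hat R$ with $\dim\hat R/\mathfrak Q=d$.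

For example, if $R=K[[x,z]]$, the only relevant $\mathfrak Q$ is $0$, and $H^2_{\mathfrak a}(R)=0$ exactly when $\mathfrak a$ is not $(x,z)$-primary. The theorem speaks about primes of $\hat R$, not of $R$. Here the plan stops, as the following example shows.

**Example.** Let $\operatorname{char}K\ne2$, $A=K[x,y,z]/(y^2-x^2(1+x))$, $Q=(x,y,z)$, $R=A_Q$ and
$$\mathfrak a=(x-z^2-2z,\; y-(z+1)x).$$
The ring $A$ is a domain, as $1+x$ is not a square in $K(x)$, and $\dim R=2$. Substituting $x=z^2+2z$, $y=(z+1)x$ into $y^2-x^2(1+x)$ gives $x^2\big((z+1)^2-1-x\big)=0$, so $A/\mathfrak a=K[z]$ and $\dim R/\mathfrak aR=1$. The unique minimal prime $0$ is of the first kind.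

In $K[[x]]$ there is $e$ with $e^2=1+x$ and $e(0)=1$. So $\hat R=K[[x,y,z]]/\big((y-xe)(y+xe)\big)$ has two minimal primes $\mathfrak Q_\pm=(y\mp xe)$, with $\hat R/\mathfrak Q_\pm\cong K[[x,z]]$. Note that $x-z^2-2z=e^2-(z+1)^2=(e-1-z)(e+1+z)$, and $e+1+z$ is a unit with constant term $2$.

* In $\hat R/\mathfrak Q_+$, where $y=xe$, the second generator becomes $x(e-1-z)$. So $\mathfrak a$ generates the ideal $(e-1-z)$, with quotient $K[[x,z]]/(z-(e-1))\cong K[[x]]$ of dimension one.
* In $\hat R/\mathfrak Q_-$, where $y=-xe$, the second generator becomes $-x(e+1+z)$, a unit times $x$. Modulo $x$ the first generator is $-z(z+2)$, a unit times $z$. So $\mathfrak a$ generates the maximal ideal $(x,z)$.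

By HLVT, because of $\mathfrak Q_-$, $H^2_{\mathfrak a}(R)\ne0$. Now no splitting over $R$ can work. A nonzero submodule $N\subseteq R$ has $\operatorname{Ann}N=0$, and $H^2_{\mathfrak a}(R/\operatorname{Ann}N)=H^2_{\mathfrak a}(R)\neq0$, so Lemma 7 does not apply. If $N=0$, then $R/N=R$, and $\mathfrak a R$ is not $QR$-primary. The prime $0$ of $R$ splits into a branch of each kind, and $R$ cannot see the branches.

The completion sees them, but a decomposition over $\hat R$ cannot be spread to a neighborhood of $Q$. However, to separate the branches one does not need $\hat R$: one needs only a square root of $1+x$. Let $B=\big(A[w]/(w^2-1-x)\big)_w$. The derivative $2w$ of $w^2-1-x$ is invertible in $B$, so $B$ is étale over $A$; and $q=(x,y,z,w-1)$ lies over $Q$ with the same residue field $K$. Writing $x=w^2-1$,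
$$B=K[w,w^{-1},z][y]/\big((y-xw)(y+xw)\big).$$
Take $N=(y+xw)B\cong B/(y-xw)B$ and $L=B/(y+xw)B$. Both $B/(y\mp xw)B$ are isomorphic to $K[w,w^{-1},z]$. On $B/(y-xw)B$ the ideal $\mathfrak a$ becomes $\big((w-1-z)(w+1+z),\,x(w-1-z)\big)$, which near $q$ is the principal ideal $(w-1-z)$; so $H^2_{\mathfrak a}(N)=0$ near $q$. On $L$ it becomes $\big((w-1-z)(w+1+z),\,x(w+1+z)\big)$, which near $q$ is $(w-1-z,x)$; since $x=(w-1)(w+1)$ with $w+1$ a unit near $q$, this equals $(w-1,z)$, so $V(\mathfrak a)=V(q)$ on $L$. Over the étale neighborhood $(B,q)$ the plan works.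

So in general we should sort the minimal primes of the henselization $R^h$. It is a limit of étale neighborhoods, so constructions over it descend to one of them. It is also close enough to $\hat R$ for HLVT, by the lemma of the next section.

## 6. Minimal primes of the henselization

A local ring is henselian if every finite algebra over it is a finite product of local rings; complete local rings are examples. Let $A$ be a ring, $Q$ a prime, $R=A_Q$. We recall the textbook facts about the henselization $R^h$.

* (H1) $R^h$ is Noetherian, local and henselian, with maximal ideal $\mathfrak m^h$, and its completion is $\hat R$.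
* (H2) $R^h=\varinjlim B$, a filtered colimit over étale $A$-algebras $B$ with a prime $q$ over $Q$ such that $\kappa(q)=\kappa(Q)$.
* (H3) For each such $(B,q)$, $R^h$ is the henselization of $B_q$. So $R^h$ is flat over $B$ and faithfully flat over $B_q$, with $qR^h=\mathfrak m^h$.

From (H3), for every ideal $I$ of $B_q$,
$$IR^h\cap B_q=I,\qquad \dim B_q/I=\dim R^h/IR^h. \tag{2}$$
The first equality is faithful flatness. The second follows since $R^h/IR^h$ is flat over $B_q/I$ with closed fiber a field. In particular $\dim B_q=\dim R^h=\dim R$. In the example above, $B$ is one of the algebras in (H2), and $R^h$ has the two minimal primes generated by $y-xw$ and $y+xw$; this is a special case of the lemma below, which says that minimal primes do not split further when one passes from $R^h$ to $\hat R$.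

**Lemma 9.** Let $R$ be an excellent local ring with henselization $R^h$ and completion $\hat R=\widehat{R^h}$. If $\mathfrak p$ is a minimal prime of $R^h$, then $\mathfrak p\hat R$ is prime.

*Proof.* Let $R'$ be the normalization of $R_{\rm red}$. It is finite over $R$, hence semilocal; let $n$ range over its maximal ideals. We compute $R'\otimes_R\hat R$ in two ways.

Since $R^h$ is henselian and $R'\otimes_RR^h$ is finite over it, $R'\otimes_RR^h=\prod_\nu D_\nu$ with finitely many local rings $D_\nu$, each finite over $R^h$. Then $\hat D_\nu=D_\nu\otimes_{R^h}\hat R$ is the completion of $D_\nu$, hence local, and $R'\otimes_R\hat R=\prod_\nu\hat D_\nu$. On the other hand $R'\otimes_R\hat R$ is the completion of the semilocal ring $R'$, so it is $\prod_n\widehat{R'_n}$. A decomposition into finitely many local rings is unique, the factors being the localizations at the maximal ideals. So the $\hat D_\nu$ are the rings $\widehat{R'_n}$.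

Next, these are domains. Each $R'_n$ is a normal domain, because $R'$ is a product of normal domains, and it is excellent, so its formal fibers are geometrically regular. Hence $\widehat{R'_n}$ is normal (Matsumura, *Commutative Ring Theory*, Cor. to Thm. 23.9), and a normal local ring is a domain. So $D_\nu\subseteq\hat D_\nu$ is a domain, and $\mathfrak p_\nu:=\ker(R^h\to D_\nu)$ is prime.

Every minimal prime of $R^h$ is one of the $\mathfrak p_\nu$. Indeed, $R_{\rm red}\subseteq R'$ and flatness give $R_{\rm red}\otimes_RR^h\subseteq R'\otimes_RR^h=\prod_\nu D_\nu$. So $\bigcap_\nu\mathfrak p_\nu$ is the kernel of $R^h\to R_{\rm red}\otimes_RR^h$, which is $\operatorname{nil}(R)R^h$, a nilpotent ideal. A minimal prime therefore contains the finite intersection $\bigcap_\nu\mathfrak p_\nu$, hence contains some $\mathfrak p_\nu$, hence equals it.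

Finally, tensoring $R^h/\mathfrak p_\nu\subseteq D_\nu$ with the flat algebra $\hat R$ gives $\hat R/\mathfrak p_\nu\hat R\subseteq\hat D_\nu$, a domain. So $\mathfrak p_\nu\hat R$ is prime. $\square$

## 7. Splitting over an étale neighborhood: proof of Proposition 4

**Step 1: reductions.** The purpose is to get $\dim A_Q\le2$ and $\mathfrak a\subseteq Q$. Replace $A$ by $A/\operatorname{Ann}M$. Neither the local cohomology of $M$ nor its submodule of elements killed by $\mathfrak a$ changes, and $f$ can be lifted back. So $\operatorname{Ann}M=0$ and $\dim A_Q=\dim M_Q\le2$. If $\mathfrak a\not\subseteq Q$, take $f\in\mathfrak a\setminus Q$; then $H^i_{\mathfrak a}(M)_f=H^i_{\mathfrak aA_f}(M_f)=0$ for all $i$, because $\mathfrak aA_f=A_f$. So assume $\mathfrak a\subseteq Q$. Let $R=A_Q$ and $M^h=M\otimes_AR^h$. For every $(B,q)$ as in (H2), $\mathfrak aB\subseteq q$ and, by (2), $\dim B_q=\dim R^h\le2$.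

**Step 2: good and bad branches.** The purpose is to split $M^h$ into a part for Lemmas 6 and 7 and a part for Lemma 8. Call a minimal prime $\mathfrak p$ of $R^h$ *bad* if $\dim R^h/\mathfrak p=2$ and $\mathfrak aR^h+\mathfrak p$ is $\mathfrak m^h$-primary, and *good* otherwise. Let $\mathfrak p_1,\dots,\mathfrak p_r$ be the bad ones ($r\ge0$), and put
$$N^h=\ker\Big(M^h\to\bigoplus_{j=1}^rM^h_{\mathfrak p_j}\Big).$$
The associated primes of the $R^h$-module $M^h_{\mathfrak p_j}$ are associated primes of $M^h$ contained in $\mathfrak p_j$; as $\mathfrak p_j$ is minimal, only $\mathfrak p_j$ is possible. Since $M^h/N^h$ embeds in $\bigoplus_jM^h_{\mathfrak p_j}$,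
$$\operatorname{Ass}(M^h/N^h)\subseteq\{\mathfrak p_1,\dots,\mathfrak p_r\}. \tag{3}$$
Moreover
$$N^h_{\mathfrak p_j}=0\quad\text{for all }j, \tag{4}$$
because the injection $N^h_{\mathfrak p_j}\to M^h_{\mathfrak p_j}$ is the zero map by the definition of $N^h$.

**Step 3: $H^2_{\mathfrak a}(R^h/\operatorname{Ann}N^h)=0$.** This is where HLVT and Lemma 9 enter. Put $\mathfrak b=\operatorname{Ann}N^h$. If $\mathfrak b=R^h$ or $\dim R^h/\mathfrak b\le1$, this is Grothendieck vanishing. Otherwise $\dim R^h/\mathfrak b=2$. We check the criterion of HLVT for $R^h/\mathfrak b$, whose completion is $\hat R/\mathfrak b\hat R$. Let $\mathfrak Q\supseteq\mathfrak b\hat R$ be a prime of $\hat R$ with $\dim\hat R/\mathfrak Q=2$. Since $\dim\hat R\le2$, $\mathfrak Q$ is a minimal prime of $\hat R$. By going down, $\mathfrak p=\mathfrak Q\cap R^h$ is a minimal prime of $R^h$. It contains $\operatorname{Ann}N^h$, so $N^h_{\mathfrak p}\ne0$, and by (4) $\mathfrak p$ is good. By Lemma 9, $\mathfrak p\hat R$ is prime; it is contained in the minimal prime $\mathfrak Q$, so $\mathfrak Q=\mathfrak p\hat R$. Hence $\dim R^h/\mathfrak p=\dim\hat R/\mathfrak p\hat R=2$.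 As $\mathfrak p$ is good, the proper ideal $\mathfrak aR^h+\mathfrak p$ is not $\mathfrak m^h$-primary, so
$$\dim\hat R/(\mathfrak a\hat R+\mathfrak Q)=\dim R^h/(\mathfrak aR^h+\mathfrak p)>0 .$$
HLVT gives the claim.

**Step 4: descent of the splitting to one étale neighborhood.** Write $M_B=M\otimes_AB$, so $M^h=\varinjlim M_B$. Since the colimit is filtered, for a suitable $(B,q)$ finite generating sets of $N^h$ and of all the $\mathfrak p_j$ come from elements of $M_B$ and of $B$. Let $N\subseteq M_B$ and $P_j\subseteq B$ be the submodule and the ideals generated by these elements. By flatness of $R^h$ over $B$, the map $N\otimes_BR^h\to M_B\otimes_BR^h=M^h$ is injective; its image is $N^h$. Also $P_jR^h=\mathfrak p_j$. Put $L=M_B/N$; then $L\otimes_BR^h=M^h/N^h$. The ring $B$ is excellent, being finitely generated over $A$.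

From now on, to *shrink* means to replace $B$ by $B_g$ with $g\in B\setminus q$, and all modules by their localizations. The pair $(B_g,q)$ is again as in (H2), and the properties obtained below persist under further shrinking. We shrink finitely often.

**Step 5: $H^i_{\mathfrak a}(N)=0$ for all $i\ge2$, after shrinking.** Let $J=\operatorname{Ann}_BN$. If $n_1,\dots,n_k$ generate $N$, then $J$ is the kernel of $B\to N^k$, $b\mapsto(bn_1,\dots,bn_k)$. By flatness $JR^h=\operatorname{Ann}N^h$. If $J\not\subseteq q$, invert an element of $J\setminus q$; then $N=0$. If $J\subseteq q$, then by Step 3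
$$H^2_{\mathfrak a}(B_q/J_q)\otimes_{B_q}R^h=H^2_{\mathfrak a}(R^h/JR^h)=0,$$
so $H^2_{\mathfrak a}(B_q/J_q)=0$ by faithful flatness. Since $\dim B_q/J_q\le2$, Lemma 7 shows that $\operatorname{Spec}(B_q/J_q)\setminus V(\mathfrak a)$ is affine. Now Lemma 6, for the ring $B/J$ and its prime $q/J$, gives an element outside $q/J$; lift it to $g\in B\setminus q$ and shrink to $B_g$. As $N$ is a module over $B/J$, we obtain
$$H^i_{\mathfrak a}(N)=0\quad\text{for all }i\ge2. \tag{5}$$

**Step 6: $H^i_{\mathfrak a}(L)=H^i_q(L)$ for all $i$, after shrinking.** First we find $\operatorname{Ass}L_q$. Let $p\in\operatorname{Ass}L_q$. Then $B_q/p\subseteq L_q$, hence $R^h/pR^h\subseteq L\otimes_BR^h=M^h/N^h$, and $R^h/pR^h\ne0$. An associated prime of $R^h/pR^h$ contracts to $p$, because by flatness elements of $B_q\setminus p$ are nonzerodivisors on $R^h/pR^h$. So by (3) there is $j$ with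
$$p=\mathfrak p_j\cap B_q=P_jR^h\cap B_q=P_jB_q ,$$
the last equality by (2). In particular $pR^h=\mathfrak p_j$, and by (2) again, since $\mathfrak p_j$ is bad,
$$\dim B_q/p=\dim R^h/\mathfrak p_j=2,\qquad \dim B_q/(\mathfrak aB_q+p)=\dim R^h/(\mathfrak aR^h+\mathfrak p_j)=0 .$$
So $\mathfrak aB_q+p$ is $qB_q$-primary.

Now we remove what lies away from $q$. Consider the following primes of $B$:

* the primes in $\operatorname{Ass}L$ not contained in $q$;
* for each $p\in\operatorname{Ass}L$ with $p\subset q$, the minimal primes of $\mathfrak aB+p$ other than $q$.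

There are finitely many, and none is contained in $q$. For the first kind this is the definition. For the second, $pB_q\in\operatorname{Ass}L_q$, so $\mathfrak aB_q+pB_q$ is $qB_q$-primary and $q$ is itself a minimal prime of $\mathfrak aB+p$; another minimal prime is not contained in it. So each of these primes has an element outside $q$, and the product of such elements is outside $q$ and lies in all of them. Invert it. Then every $p\in\operatorname{Ass}L$ satisfies
$$p\subset q,\qquad \operatorname{ht}(q/p)=2,\qquad V(\mathfrak aB+p)=V(q). \tag{6}$$
If $L\ne0$, then $V(\operatorname{Ann}L)=\bigcup_{p\in\operatorname{Ass}L}V(p)$, so $V(\mathfrak aB+\operatorname{Ann}L)=\bigcup_{p\in\operatorname{Ass}L}V(\mathfrak aB+p)=V(q)$. Therefore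
$$H^i_{\mathfrak a}(L)=H^i_{\mathfrak aB+\operatorname{Ann}L}(L)=H^i_q(L)\quad\text{for all }i, \tag{7}$$
and this is trivial if $L=0$.

**Step 7: $H^i_q(L)=0$ for $i\ge3$, after shrinking.** As $\dim B_q\le2$, there are $x_1,x_2\in q$ generating a $qB_q$-primary ideal of $B_q$. The minimal primes of $(x_1,x_2)B$ other than $q$ are not contained in $q$; invert an element outside $q$ lying in all of them. Then $\sqrt{(x_1,x_2)B}=q$, so $H^i_q(L)=0$ for $i\ge3$.

**Step 8: finiteness over $B$.** We show that $\operatorname{Hom}_B(B/\mathfrak aB,H^i_{\mathfrak a}(M_B))$ is finitely generated for all $i$. For $i=0,1$ this is Lemma 5. The sequence $0\to N\to M_B\to L\to0$ and (5) give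
$$H^i_{\mathfrak a}(M_B)\cong H^i_{\mathfrak a}(L)\quad\text{for all }i\ge2 .$$
For $i\ge3$ the right-hand side vanishes by (7) and Step 7. For $i=2$: by (6) and Lemma 8 with $C=B$, the module $H^1_{\mathfrak a}(L)=H^1_q(L)$ is finitely generated, and so is $H^0_{\mathfrak a}(L)\subseteq L$. By Lemma 5, $\operatorname{Hom}_B(B/\mathfrak aB,H^2_{\mathfrak a}(L))$ is finitely generated.

**Step 9: descent to $A$.** The map $\operatorname{Spec}B\to\operatorname{Spec}A$ is étale, hence open, and its image contains $Q$. Choose $f\in A\setminus Q$ with $D(f)$ contained in the image. Then $B_f$ is flat over $A_f$ and $\operatorname{Spec}B_f\to\operatorname{Spec}A_f$ is surjective, so $B_f$ is faithfully flat over $A_f$. By flat base change ($A/\mathfrak a$ is finitely presented),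
$$\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f\otimes_{A_f}B_f\cong\operatorname{Hom}_B(B/\mathfrak aB,H^i_{\mathfrak a}(M_B))_f ,$$
which is finitely generated over $B_f$ by Step 8. Finite generation descends: if $X\otimes_{A_f}B_f$ is finitely generated, finitely many elements $x_k\in X$ have images $x_k\otimes1$ generating it; with $X_0$ the submodule generated by the $x_k$ we get $(X/X_0)\otimes_{A_f} B_f=0$, so $X=X_0$. Note that $f$ does not depend on $i$. By (1), $\operatorname{Ass}_{A_f}H^i_{\mathfrak a}(M_f)=\operatorname{Ass}\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f$ is finite. This proves Proposition 4, and with it Theorems 1 and 2. $\square$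

## 8. Infinite families at height four

**Proof of Theorem 3.** We use facts 1 and 2 of Section 1. The ring $S$ has dimension four and is finitely generated over a field, hence excellent; the local ring $R_{\mathfrak m}$ has dimension five. In both, $\operatorname{Ass}H^2_{(x,y)}$ is infinite. This gives (b) for $d=4$ and (a) for $d=5$.

For larger $d$, pass from $C=S$ to $C'=S[z_1,\dots,z_k]$, which is again excellent, and from $C=R_{\mathfrak m}$ to the localization $C'$ of $R_{\mathfrak m}[z_1,\dots,z_k]$ at $(\mathfrak m,z_1,\dots,z_k)$, which is local. In both cases $C\to C'$ is faithfully flat and $\dim C'=\dim C+k$. Let $X=H^2_{(x,y)}(C)$; then $H^2_{(x,y)}(C')=X\otimes_CC'$ by flatness, and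
$$\operatorname{Ass}(X\otimes_CC')=\bigcup_{P\in\operatorname{Ass}X}\operatorname{Ass}(C'/PC').$$
Here $C'/PC'\ne0$, and its associated primes contract to $P$, because by flatness elements of $C\setminus P$ are nonzerodivisors on $C'/PC'$. So each $P\in\operatorname{Ass}X$ contributes at least one prime, and different $P$ contribute different primes. Infinitely many associated primes persist, which proves (a) and (b).

For (c), all primes of $S$ have height at most four, and all primes of $R_{\mathfrak m}$ except the maximal ideal have height at most four. So in each of the two rings infinitely many associated primes of $H^2_{(x,y)}$ have height at most four, while $S$ is excellent and $R_{\mathfrak m}$ is local. $\square$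

By Theorem 2, all but finitely many of these primes have height exactly four. For $S$ we saw this by hand in Test 1: apart from possibly $(u,v,x,y)$, they are the maximal ideals $(u,v,x,y,p(t))$.
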